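# A chain of heat equations with a positive coupling that cannot always be steered to zero

## 1. Constant coefficients: vanishing on $\omega$ spreads to $\Omega$

Let $N\ge 1$, let $\Omega\subset\mathbb R^N$ be a smooth bounded domain (open and connected), let $\omega\subset\Omega$ be open and nonempty, $T>0$, $Q_T=(0,T)\times\Omega$, $n\ge m+2$, $m\ge1$, $d_i>0$. We look at $n$ heat equations with $m$ controls $h_1,\dots,h_m\in L^2(Q_T)$ acting on $\omega$:
$$
\begin{aligned}
\partial_t y_i-d_i\Delta y_i&=\sum_{j=1}^n A_{i,j}\,y_j+h_i\,1_\omega\,1_{1\le i\le m} &&\text{in } Q_T,\quad 1\le i\le m+1,\\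
\partial_t y_i-d_i\Delta y_i&=\Delta y_{i-1} &&\text{in } Q_T,\quad m+2\le i\le n,\\
y&=0 \ \text{ on } (0,T)\times\partial\Omega,\qquad y(0,\cdot)=y_0\in L^2(\Omega)^n. &&
\end{aligned}\tag{1}
$$
The first $m$ equations are controlled. Equation $m+1$ is not, but it feels $y_m$ through the coefficient $A_{m+1,m}$. After that, each $y_i$ feels only $\Delta y_{i-1}$. The matrix $A$ has size $(m+1)\times n$. We begin with the case where $A$ is **constant** and $A_{m+1,m}\neq0$; the general facts below do not need this.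

**Definition.** System (1) is *null-controllable* in $L^2(\Omega)^n$ if for every $y_0\in L^2(\Omega)^n$ there are controls in $L^2(Q_T)$ with $y(T,\cdot)=0$. It is *approximately controllable* if the states $y(T)$ reached from any given $y_0$ are dense in $L^2(\Omega)^n$; by linearity it is enough to check $y_0=0$.

**Well-posedness (for bounded $A=A(t,x)$).** Put $\tilde y_i=\delta^i y_i$. The term $\Delta y_{i-1}$ in equation $i$ becomes $\delta\,\Delta\tilde y_{i-1}$. For small $\delta>0$ the form $\sum_i d_i\|\nabla\tilde y_i\|^2+\delta\sum_{i\ge m+2}\int\nabla\tilde y_{i-1}\cdot\nabla\tilde y_i$ is coercive on $H^1_0(\Omega)^n$. Lions' theorem gives a unique weak solution $y\in C([0,T];L^2)\cap L^2(0,T;H_0^1)$ with $\partial_ty\in L^2(0,T;H^{-1})$.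

**Duality.** Let $\varphi\in C^\infty([0,T]\times\overline\Omega;\mathbb R)^n$ vanish on $\partial\Omega$ and solve the adjoint system
$$
-\partial_t\varphi_i-d_i\Delta\varphi_i-1_{m+1\le i\le n-1}\,\Delta\varphi_{i+1}=\sum_{j=1}^{m+1}A_{j,i}\,\varphi_j,\qquad 1\le i\le n. \tag{2}
$$
Since $y_i(t)\in H^1_0$ for a.e. $t$, we have $\langle\Delta y_i,\varphi_j\rangle=-\int\nabla y_i\cdot\nabla\varphi_j=\int y_i\,\Delta\varphi_j$. So
$$
\frac{d}{dt}\int_\Omega y\cdot\varphi=\sum_i\int_\Omega y_i\Big[\partial_t\varphi_i+d_i\Delta\varphi_i+1_{m+1\le i\le n-1}\Delta\varphi_{i+1}+\sum_{j\le m+1}A_{j,i}\varphi_j\Big]+\sum_{i\le m}\int_\omega h_i\varphi_i ,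
$$
the bracket is zero, and integration in time gives
$$
\int_\Omega y(T)\cdot\varphi(T)-\int_\Omega y_0\cdot\varphi(0)=\sum_{i\le m}\int_0^T\!\!\int_\omega h_i\,\varphi_i. \tag{3}
$$
Suppose $\varphi_1,\dots,\varphi_m$ vanish on $(0,T)\times\omega$. Then the right side is $0$ for all controls. So every $y_0$ that can be steered to $0$ is orthogonal to $\varphi(0)$, and every state reached from $y_0=0$ is orthogonal to $\varphi(T)$. A nonzero $\varphi(0)$ or $\varphi(T)$ of this kind is an obstruction. For constant $A$ there is none.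

**Proposition 1.** Let $A$ be constant with $A_{m+1,m}\ne0$. Let $\varphi\in C^\infty([0,T]\times\overline\Omega)^n$ vanish on $\partial\Omega$, solve (2), and satisfy $\varphi_1=\dots=\varphi_m=0$ on $(0,T)\times\omega$. Then $\varphi=0$.

**Step 1: one more component vanishes on $\omega$.** On $(0,T)\times\omega$, equation $i=m$ of (2) has left side $0$, and its right side is $A_{m+1,m}\varphi_{m+1}$. So $v:=(\varphi_1,\dots,\varphi_{m+1})$ vanishes on $(0,T)\times\omega$.

**Step 2: $v$ vanishes in all of $\Omega$.** We show that $\varphi(t,\cdot)$ is real-analytic in $\Omega$ for each $t<T$; as $\Omega$ is connected, Step 1 then gives $v=0$ in $(0,T)\times\Omega$. Let $e_k$, $\lambda_k$ be the Dirichlet eigenfunctions (orthonormal in $L^2$) and eigenvalues of $-\Delta$, and $\hat\varphi_k(t)=\int_\Omega\varphi(t)e_k\in\mathbb R^n$. Set $w_i=\delta^{-i}\hat\varphi_{k,i}$. Then (2) becomes $w'=\lambda_k\mathcal D_\delta w-A_\delta w$, where $(\mathcal D_\delta w)_i=d_iw_i+\delta\,1_{m+1\le i\le n-1}w_{i+1}$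 and $A_\delta$ is a fixed matrix. For $\delta$ small, $w\cdot\mathcal D_\delta w\ge c|w|^2$ with $c>0$, so $\frac{d}{dt}|w|^2\ge(2c\lambda_k-C)|w|^2$. Hence $|\hat\varphi_k(t)|\le C e^{-c\lambda_k(T-t)}|\hat\varphi_k(T)|$ with $C$ independent of $k$. Now add a variable $s\in(-1,1)$ and set
$$
W(x,s)=\sum_k\hat\varphi_k(t)\,e_k(x)\cosh(\sqrt{\lambda_k}\,s).
$$
Since $\sup_k e^{-c\lambda_k(T-t)+\sqrt{\lambda_k}}<\infty$ and $\sum_k|\hat\varphi_k(T)|^2<\infty$, the series converges in $L^2(\Omega\times(-1,1))$. Each term is harmonic in $(x,s)$. An $L^2$ limit of harmonic functions is a locally uniform limit and is harmonic, hence real-analytic. At $s=0$ the partial sums also converge to $\varphi(t,\cdot)$ in $L^2(\Omega)$, so $W(\cdot,0)=\varphi(t,\cdot)$.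

**Step 3: the rest of the chain vanishes.** With $v=0$ everywhere, equation $i=m+1$ of (2) reads $\Delta\varphi_{m+2}=0$ in $\Omega$, with zero boundary values, so $\varphi_{m+2}=0$. Then equation $m+2$ gives $\Delta\varphi_{m+3}=0$, and so on up to $\varphi_n=0$. $\square$

What changes when $A=A(t,x)$ is only smooth? Step 1 survives wherever $A_{m+1,m}$ is nonzero. Step 3 survives verbatim. Step 2 used analyticity, and this is lost. So the question is exactly whether $v$ can vanish on $\omega$ and be nonzero elsewhere.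

## 2. Smooth variable coefficients: the statement and its failure

Let $C_b^\infty(\overline{Q_T})$ be the set of $C^\infty$ functions on $\overline{Q_T}$ with all derivatives bounded. The following question comes from Kévin Le Balc'H, "Local controllability of reaction-diffusion systems around nonnegative stationary states", arXiv:1809.05303 (2018). Assume $n\ge6$, $1\le m<n-4$, $d_i>0$, $A\in C_b^\infty(\overline{Q_T})^{(m+1)\times n}$, and that there are $0\le t_1<t_2\le T$, a nonempty open $\omega_0\subset\subset\omega$ and $\varepsilon>0$ with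
$$A_{m+1,m}(t,x)\ge\varepsilon\quad\text{on }(t_1,t_2)\times\omega_0. \tag{4}$$
Is (1) then null-controllable in $L^2(\Omega)^n$, for every choice of such data? The answer is no.

**Theorem 2.** Let $N\ge1$, let $\Omega\subset\mathbb R^N$ be a smooth bounded domain, $T>0$, and let $\omega\subset\Omega$ be nonempty and open with $\Omega\setminus\overline\omega\ne\emptyset$. Let $m\ge3$ and $n\ge m+14$. Put $d_i=2$ for $i\le m$ and $d_i=1$ for $i\ge m+1$. For every integer $M\ge1$ there is a real $A\in C_b^\infty(\overline{Q_T})^{(m+1)\times n}$ with $A_{m+1,m}=1$ on $[0,T]\times\overline\omega$ such that the set of $y_0\in L^2(\Omega)^n$ that can be steered to $0$ at time $T$ is contained in a closed subspace of codimension $M$. In particular (1) is not null-controllable. It is not approximately controllable either.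

Here $n\ge 17$ and $m<n-4$, and (4) holds with $\varepsilon=1$, $(t_1,t_2)=(0,T)$ and any nonempty open $\omega_0\subset\subset\omega$. So the theorem refutes the statement, for example with $N=1$, $m=3$, $n=17$. Nothing is claimed for $5\le n-m\le13$ or for $m\in\{1,2\}$. From now on
$$L:=n-m-1\ge13 .$$

## 3. Reduction to one solution that lives in a ball

This section replaces the theorem by a construction in one small ball away from $\omega$.

**Geometry.** Choose $M$ points $x_1,\dots,x_M\in\Omega\setminus\overline\omega$ and $R>0$ such that the closed balls $\overline{B(x_l,2R)}$ are pairwise disjoint and contained in $\Omega\setminus\overline\omega$. Put $D_l=B(x_l,R)$ and $z_l(x)=R-|x-x_l|$, the distance to $\partial D_l$ counted positively inside.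

**Background matrix.** Let $\rho\in C_c^\infty(-R/2,R/2)$ with $\rho=1$ on $[-R/4,R/4]$, and $\alpha=\sum_l z_l^{136}\rho(z_l)$. The summands are smooth and live in the disjoint annuli $R/2<|x-x_l|<3R/2$. Define $A^0$ by
$$
A^0_{i+1,i}=1\ (1\le i\le m),\qquad A^0_{m-1,n-1}=-3,\qquad A^0_{m-1,n}=1,\qquad A^0_{m+1,n}=\alpha(x), \tag{5}
$$
all other entries being $0$. The reasons for the choices $-3$ and $136$ will appear in Sections 6 and 7.

**Proposition 3.** Let $D=D_l$ be one of the balls. There are a real $A^{(l)}\in C_b^\infty(\overline{Q_T})^{(m+1)\times n}$, equal to $A^0$ outside $[0,T]\times D$, and a real $\varphi^{(l)}\in C^\infty([0,T]\times\overline\Omega)^n$ solving (2) with $A=A^{(l)}$, vanishing outside $D$, such that $(\varphi^{(l)}_1,\dots,\varphi^{(l)}_{m+1})(t,x)\ne0$ for all $t\in[0,T]$, $x\in D$.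

**Proposition 3 implies Theorem 2.** Put $A=A^0+\sum_l(A^{(l)}-A^0)$. The differences vanish outside the disjoint balls $D_l$, and $\varphi^{(l)}$ vanishes outside $D_l$, so every $\varphi^{(l)}$ solves (2) with this one $A$. On $[0,T]\times\overline\omega$ we have $A_{m+1,m}=A^0_{m+1,m}=1$. All $\varphi^{(l)}$ vanish on $\omega$, so by (3) each $y_0$ that can be steered to zero is orthogonal to $\varphi^{(1)}(0),\dots,\varphi^{(M)}(0)$. These are nonzero with disjoint supports, hence linearly independent: their orthogonal complement is a closed subspace of codimension $M$. Finally, $\varphi^{(1)}(T)\ne0$ is orthogonal to all states reached from $y_0=0$, so approximate controllability fails. $\square$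

From here on $D=B(x_*,R)$ is one fixed ball, $r=|x-x_*|$, $z=R-r$. On functions of $(t,z)$,
$$
\Delta=\partial_z^2+c(z)\,\partial_z,\qquad c(z)=-\frac{N-1}{R-z}\quad(\text{smooth for }|z|<R), \tag{6}
$$
and $\alpha=z^{136}$ for $0\le z\le R/4$.

## 4. Dividing by $v$, and why one frequency is not enough

**The division trick.** A sensible start is to choose $\varphi$ first and $A$ afterwards. Given any smooth real $\varphi$, put
$$
E_i:=-\partial_t\varphi_i-d_i\Delta\varphi_i-1_{m+1\le i\le n-1}\Delta\varphi_{i+1}-\sum_jA^0_{j,i}\varphi_j,\qquad v:=(\varphi_1,\dots,\varphi_{m+1}).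
$$
Wherever $v\ne0$, equation (2) holds with
$$
A_{j,i}=A^0_{j,i}+\frac{E_i\,\varphi_j}{|v|^2}, \tag{7}
$$
because $\sum_jA_{j,i}\varphi_j=\sum_jA^0_{j,i}\varphi_j+E_i$. So inside $D$ we get a smooth $A$ for free from any $\varphi$ with $v\neq 0$ in $D$. The whole difficulty is at $\partial D$, where $\varphi$ must vanish to infinite order while $E_i/|v|$ stays smooth.

For example, take $N=1$, $\varphi_1=e^{-1/z}$ and all other components $0$. Then $E_1=-2\varphi_1''=-2(z^{-4}-2z^{-3})\varphi_1$, and (7) gives $A_{1,1}=-2(z^{-4}-2z^{-3})$, which is unbounded. A cleverer profile with a single time frequency cannot help: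

**Proposition 4.** Let $A$ be bounded, let $\varphi\in C^\infty([0,T]\times\overline\Omega;\mathbb R)^n$ solve (2) and vanish outside $D$. Suppose that for some $\sigma>0$, $z_0\in(0,R)$ and $Y:(0,z_0)\to\mathbb C^n$ we have $\varphi=\mathrm{Re}(e^{i\sigma t}Y(z))$ for $0<z<z_0$. Then $\varphi=0$ there.

*Proof.* Pick $t_0\in(0,T]$ with $\sin(\sigma t_0)\ne0$. The values of $\varphi$ at the times $0$ and $t_0$ determine $Y$ linearly, so $Y$ is smooth up to $z=0$ and $Y(0)=Y'(0)=0$. Put $W_i=-i\sigma Y_i-d_i\Delta Y_i-1_{m+1\le i\le n-1}\Delta Y_{i+1}$. By (2), $|\mathrm{Re}(e^{i\sigma t}W_i)|\le C|Y|$ for all $t$; using $t=0$ and $t=t_0$ we get $|W_i|\le C|Y|$. Going down from $i=n$, this gives $|\Delta Y_i|\le C|Y|$ for every $i$, so $|Y''|\le C(|Y|+|Y'|)$ on $(0,z_0)$. By Gronwall's lemma and the zero data at $z=0$, $Y=0$. $\square$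

So the time frequency must change on the way to $\partial D$. We shall use a sequence of frequencies $\sigma_k\to\infty$, each active in its own thin shell, the shells accumulating at $z=0$. Three things then have to be arranged: each frequency must solve the equation almost exactly in its shell; the next one must take over at the right place; and $v$ must not vanish where two of them have equal size.

## 5. Folding the adjoint system into one scalar equation

The purpose of this step is to make all $E_i$ vanish except the last one. Let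
$$H=\partial_t+\Delta,\qquad K=-(\partial_t+2\Delta).$$
On functions of $(t,z)$ the operators $H,K,\Delta$ commute. Given a function $\Psi(t,z)$, set
$$
\begin{aligned}
\varphi_i&=K^{i-1}\Delta^L\Psi &&(1\le i\le m+1),\\
\varphi_{m+1+l}&=(-H)^l\Delta^{L-l}K^m\Psi &&(1\le l\le L-1),\\
\varphi_n&=(-H)^LK^m\Psi+3K^{m-2}\Delta^{L-1}\Psi. &&
\end{aligned}\tag{8}
$$

**Lemma 5.** With (8), $E_i=0$ for $i<n$, and $E_n=\mathcal E\Psi$ with
$$
\mathcal E\Psi=(-H)^{L+1}K^m\Psi-3HK^{m-2}\Delta^{L-1}\Psi-K^{m-2}\Delta^L\Psi-\alpha K^m\Delta^L\Psi. \tag{9}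
$$

*Proof.* Note that the second line of (8) with $l=0$ also gives $\varphi_{m+1}$. We read off columns of $A^0$ from (5).

* For $i\le m$ we have $d_i=2$, and column $i$ has the single entry $A^0_{i+1,i}=1$, so $E_i=K\varphi_i-\varphi_{i+1}=0$.
* For $i=m+1+l$, $0\le l\le L-2$, we have $d_i=1$ and column $i$ is zero, so $E_i=-H\varphi_i-\Delta\varphi_{i+1}=(-H)^{l+1}\Delta^{L-l}K^m\Psi-\Delta(-H)^{l+1}\Delta^{L-l-1}K^m\Psi=0$.
* For $i=n-1=m+L$, column $i$ has the entry $-3$ in row $m-1$, so $E_{n-1}=(-H)^L\Delta K^m\Psi-\Delta\varphi_n+3\varphi_{m-1}$. Here $\Delta\varphi_n=(-H)^L\Delta K^m\Psi+3K^{m-2}\Delta^L\Psi$ and $\varphi_{m-1}=K^{m-2}\Delta^L\Psi$, so $E_{n-1}=0$.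
* For $i=n$ there is no term $\Delta\varphi_{i+1}$, and $E_n=-H\varphi_n-\varphi_{m-1}-\alpha\varphi_{m+1}$, which is (9). $\square$

To see the pattern, write it for $m=3$, $L=2$ (the algebra does not need $L\ge13$): $\varphi_1=\Delta^2\Psi$, $\varphi_2=K\Delta^2\Psi$, $\varphi_3=K^2\Delta^2\Psi$, $\varphi_4=K^3\Delta^2\Psi$, $\varphi_5=-H\Delta K^3\Psi$, $\varphi_6=H^2K^3\Psi+3K\Delta\Psi$. Then $E_4=-HK^3\Delta^2\Psi+\Delta H\Delta K^3\Psi=0$ and $E_5=H^2\Delta K^3\Psi-\Delta\varphi_6+3\varphi_2=0$.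

We now want $\Psi$ with $\mathcal E\Psi$ much smaller than $v$.

## 6. Each frequency has its own place

**Where a mode should sit.** Try $\Psi=e^{i\sigma t+S(z)}$ with $S'\approx\Lambda$ large and $H\Psi\approx0$, that is $\Lambda^2\approx-i\sigma$. Then $K=-H-\Delta$ acts like $-\Delta$, that is, like $i\sigma$. In (9) the first two terms carry factors $H$ and should be small. The last two together are $-K^{m-2}\Delta^L(1+\alpha K^2)\Psi$ up to commutators, and $\alpha K^2\approx-\alpha\sigma^2$. They cancel where $z^{136}\sigma^2=1$. So the frequency $\sigma$ belongs at the place $z=\sigma^{-1/68}$, which tends to $\partial D$ as $\sigma\to\infty$. We now make this exact to infinite order.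

Let $\zeta=e^{i\pi/4}$. For small $\vartheta>0$ (the place) put
$$
h=\vartheta^{16},\qquad \sigma=\vartheta^{-68},\qquad \Lambda=\overline{\zeta}\,\vartheta^{-34},
$$
so that $\Lambda^2=-i\sigma$, $\Lambda^4=-\sigma^2$, $\Lambda^6=i\,\vartheta^{-204}$. Near the place we use the variable $\eta$ given by
$$
z=\vartheta\,(1+h\eta/16),\quad|\eta|\le2,\qquad \partial_z=16\,\vartheta^{-17}\partial_\eta .
$$

**Lemma 6.** There are $\vartheta_1>0$ and $X\in C^\infty([-2,2]\times[0,\vartheta_1];\mathbb C)$ with $X(\eta,0)=-\frac{17}4\eta$ such that, for $\vartheta\in(0,\vartheta_1]$ and $\Psi=e^{i\sigma t+S(z)}$ with $S'(z)=\Lambda(1+hX(\eta,\vartheta))$: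

(a) $\mathcal E\Psi=(-1)^m\Lambda^{2(L+m-2)}\,h\,\mathcal F(\eta,\vartheta)\,\Psi$, where $\mathcal F$ is smooth and $|\partial_\eta^l\mathcal F|\le C_{l,q}\vartheta^q$ for all $l,q$;

(b) for $l=0,1,2,3$, $K^{m-3+l}\Delta^L\Psi=(-1)^{m-3}\Lambda^{2(L+m-3)}(i\sigma)^lP_l\Psi$ with $P_l=P_l(\eta,\vartheta)$ smooth, $P_0=1+O(h)$ and
$$
\frac{P_l}{P_0}=1-17\,l\,h\,\eta+O(h\vartheta)\quad\text{uniformly in }|\eta|\le2 .
$$

*Proof.* Take $\vartheta_1\le1$ so small that all $z$ below lie in $(0,R/4)$.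

**Step 1: conjugate the operators.** For $f=f(\eta)$, since $\Lambda^{-1}=\zeta\vartheta^{34}$,
$$
e^{-S}\partial_z(e^Sf)=\Lambda(1+hX)f+16\vartheta^{-17}\partial_\eta f=\Lambda(1+hB)f,\qquad B=X+16\,\zeta\,\vartheta\,\partial_\eta .
$$
Hence, after conjugation by $e^{i\sigma t+S}$, $\Delta$ becomes $\Lambda^2(1+hB)^2+c\,\Lambda(1+hB)$, that is
$$
\Delta\to\Lambda^2(1+hG),\qquad G=2B+hB^2+\zeta\,\vartheta^{18}c\,(1+hB),\qquad c=c(\vartheta+\vartheta^{17}\eta/16).
$$
Since $\partial_t\to i\sigma=-\Lambda^2$, we get $H\to\Lambda^2hG$ and $K\to-\Lambda^2(1+2hG)$. Also $-\alpha\Lambda^4=\sigma^2z^{136}=(1+h\eta/16)^{136}=:a$.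

**Step 2: insert in (9).** Taking out the factor $(-1)^m\Lambda^{2(L+m-2)}$ gives $\mathcal E\Psi=(-1)^m\Lambda^{2(L+m-2)}F\,\Psi$, with (operators applied to the constant function $1$)
$$
\begin{aligned}
F={}&(-1)^{L+1}\Lambda^6h^{L+1}G^{L+1}(1+2hG)^m1-3hG(1+2hG)^{m-2}(1+hG)^{L-1}1\\
&+(a-1)(1+2hG)^m(1+hG)^L1+\big[(1+2hG)^2-1\big](1+2hG)^{m-2}(1+hG)^L1 .
\end{aligned}
$$
The second line is $a(1+2hG)^m(1+hG)^L1-(1+2hG)^{m-2}(1+hG)^L1$, from the last two terms of (9).

**Step 3: the leading part.** First, $\Lambda^6h^{L+1}=i\,h\,\vartheta^{16L-204}$ and $16L-204\ge4$; this is where $L\ge13$ is used. Second, $(a-1)/h=\frac{17}2\eta+h\cdot(\text{polynomial in }\eta,h)$, as $136/16=\frac{17}2$. Third, at $\vartheta=0$ the operator $G$ is multiplication by $2X$, and $[(1+2hG)^2-1]/h=4G+4hG^2$. So $F=h\mathcal F$, where $\mathcal F$ is a polynomial in $X$ and its $\eta$-derivatives with coefficients smooth in $(\eta,\vartheta)\in[-2,2]\times[0,\vartheta_1]$. Its value at $\vartheta=0$ is $\frac{17}2\eta+(-3+4)2X$.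 Dividing the rest of the coefficients by $\vartheta$ (they vanish at $\vartheta=0$),
$$
\mathcal F=\tfrac{17}2\eta+2X+\vartheta\,\Phi(\eta,\vartheta,X,\partial_\eta X,\dots,\partial_\eta^JX). \tag{10}
$$

**Step 4: solve to infinite order.** Insert $X\sim\sum_j\vartheta^jX_j(\eta)$ and ask that all Taylor coefficients of $\mathcal F$ in $\vartheta$ vanish. This gives $X_0=-\frac{17}4\eta$ and, for $j\ge1$, $2X_j=-[\vartheta^{j-1}]\Phi$, which depends only on $X_0,\dots,X_{j-1}$ and their derivatives. So all $X_j\in C^\infty([-2,2])$ are determined, with no equation to solve in $\eta$. Borel's lemma with the parameter $\eta$ gives $X\in C^\infty([-2,2]\times[0,\vartheta_1])$ with this Taylor series at $\vartheta=0$: take $X=\sum_j\vartheta^jX_j(\eta)\,\beta(\vartheta/\epsilon_j)$ with $\beta$ a cutoff equal to $1$ near $0$ and $\epsilon_j\to0$ so fast that the $C^{j-1}$ norm of the $j$-th term is at most $2^{-j}$ for $j\ge1$. Then $\mathcal F$ is smooth on $[-2,2]\times[0,\vartheta_1]$ and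 all its $\vartheta$-derivatives vanish at $\vartheta=0$. Taylor's formula for $\partial_\eta^l\mathcal F$ gives (a).

**Step 5: part (b).** By Step 1 and $-\Lambda^2=i\sigma$, the formula in (b) holds with
$$
P_l=(1+2hG)^{m-3+l}(1+hG)^L1=1+h\,(2(m-3+l)+L)\,G1+O(h^2).
$$
Moreover $G1=2X+O(\vartheta)=-\frac{17}2\eta+O(\vartheta)$. Hence $P_l/P_0=1+2lh\,G1+O(h^2)=1-17\,l\,h\,\eta+O(h\vartheta)$. $\square$

**Where the exponents come from.** Replace $16$ and $34$ by $a$ and $b$: $h=\vartheta^a$, $|\Lambda|=\vartheta^{-b}$, $\alpha=z^{4b}$. The derivative term in $e^{-S}\partial_ze^{S}$ has relative size $|\Lambda|^{-1}/(\vartheta h)=\vartheta^{b-a-1}$, and this must be smaller than $h=\vartheta^a$, so $b>2a+1$. The first term of $F$, divided by $h$, has size $|\Lambda|^6h^L=\vartheta^{aL-6b}$, so we want $aL>6b>12a+6$. Hence $L\ge13$ in this construction, and $a=16$, $b=34$ works for $L=13$ since $208>204$.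

## 7. Passing from one mode to the next

Let $\vartheta_k=k^{-1/16}$ for $k\ge k_0$, where $k_0$ will be taken large; in particular $\vartheta_{k_0}<\min(\vartheta_1,R/8)$. Then
$$
h_k=\tfrac1k,\qquad\sigma_k=k^{17/4},\qquad|\Lambda_k|=k^{17/8},\qquad \eta_k(z)=16k\Big(\frac z{\vartheta_k}-1\Big),\qquad dz=\tfrac1{16}\vartheta_k^{17}\,d\eta_k .
$$
Let $I_k=\{|\eta_k|\le2\}$, let $\Psi_k=e^{i\sigma_kt+S_k(z)}$ be the mode of Lemma 6 with $\vartheta=\vartheta_k$, and $\ell_k=\mathrm{Re}\,S_k=\log|\Psi_k|$, a function of $z$ alone. Lemma 6 fixes $S_k$ only up to a constant, and we use this freedom below. In Lemma 7 (i)–(iii), in the size ratios of zone A below, and in Section 8, all constants and all $O(\cdot)$, $o(1)$ (as $k\to\infty$) are independent of $k$, $k_0$, $t$ and of the normalization of $S_{k_0}$. So "for large $k$" is ensured by taking $k_0$ large.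

**Lemma 7.**

(i) $\eta_{k+1}=\eta_k+1+O(1/k)$, uniformly where $\eta_k$ or $\eta_{k+1}$ stays in a fixed bounded interval.

(ii) On $I_k$, $\ell_k'=\frac{|\Lambda_k|}{\sqrt2}\big(1-\frac{17}{4k}\eta_k+O(\vartheta_k/k)\big)$. On $I_k\cap I_{k+1}$, $\frac{d}{d\eta_k}(\ell_{k+1}-\ell_k)\le-c_0k^{1/16}$ with $c_0>0$.

(iii) The real integration constants of the $S_k$ can be chosen so that $\ell_{k+1}=\ell_k$ at the point $b_k$ where $\eta_k=-\frac12$. Then on $I_k\cap I_{k+1}$, for $\kappa>0$: $\ell_{k+1}-\ell_k\le-\kappa c_0k^{1/16}$ where $\eta_k\ge-\frac12+\kappa$, and $\ell_{k+1}-\ell_k\ge\kappa c_0k^{1/16}$ where $\eta_k\le-\frac12-\kappa$.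

(iv) $\ell_k\le C-ck^2$ on $I_k$, with $c>0$ and $C$ possibly depending on $k_0$.

*Proof.* (i) $\vartheta_k/\vartheta_{k+1}=(1+\frac1k)^{1/16}=1+\frac1{16k}+O(k^{-2})$ and $z/\vartheta_k=1+\frac{\eta_k}{16k}$. So $z/\vartheta_{k+1}=1+\frac{\eta_k+1}{16k}+O(k^{-2})$, and $\eta_{k+1}=\frac{k+1}k(\eta_k+1)+O(1/k)$. If instead $\eta_{k+1}$ is bounded, the same relation read backwards shows that $\eta_k$ is bounded.

(ii) $\ell_k'=\mathrm{Re}[\Lambda_k(1+X/k)]$ with $X=-\frac{17}4\eta_k+O(\vartheta_k)$ and $\mathrm{Re}\,\Lambda_k=|\Lambda_k|/\sqrt2$; this is the first formula. Since $|\Lambda_{k+1}|=|\Lambda_k|(1+\frac{17}{8k}+O(k^{-2}))$, we get on $I_k\cap I_{k+1}$, using (i),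
$$
\ell_{k+1}'-\ell_k'=\frac{|\Lambda_k|}{\sqrt2\,k}\Big[\frac{17}8-\frac{17}4(\eta_{k+1}-\eta_k)+O(\vartheta_k)\Big]=-\frac{17}{8\sqrt2}\,\vartheta_k^{-18}\,(1+O(\vartheta_k)). \tag{11}
$$
Multiply by $dz/d\eta_k=\frac1{16}\vartheta_k^{17}$ and use $\vartheta_k^{-1}=k^{1/16}$.

(iii) At $b_k$ we have $\eta_{k+1}=\frac12+O(1/k)$, so $b_k\in I_k\cap I_{k+1}$. Choose the constant of $S_{k_0}$ freely and the others inductively. Then integrate (ii) over the interval $I_k\cap I_{k+1}$ from $b_k$.

(iv) Let $\mu_k=\ell_k(b_k)=\ell_{k+1}(b_k)$. On $[b_{k+1},b_k]$ the variable $\eta_{k+1}$ runs from $-\frac12$ to $\frac12+O(1/k)$. So this interval lies in $I_{k+1}$ and has length at least $c\,\vartheta_k^{17}$. By (ii),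
$$
\mu_k-\mu_{k+1}=\int_{b_{k+1}}^{b_k}\ell_{k+1}'\,dz\ge c\,|\Lambda_k|\,\vartheta_k^{17}=c\,k^{17/16},
$$
and summation gives $\mu_k\le C-ck^{33/16}$. On $I_k$, an interval of length $\frac14\vartheta_k^{17}$ containing $b_k$, we have $|\ell_k-\mu_k|\le C|\Lambda_k|\vartheta_k^{17}=Ck^{17/16}$. As $\frac{33}{16}>2>\frac{17}{16}$, (iv) follows. $\square$

**The role of the entry $-3$.** By (11), going toward $z=0$ the mode $k+1$ gains on the mode $k$ and takes over halfway between the two places. Suppose the entry $-3$ in (5) is replaced by $-\beta$ and the coefficient $3$ in (8), (9) by $\beta$. The leading part in (10) is then $\frac{17}2\eta+(4-\beta)2X$, so $X_0=-\frac{17}{4(4-\beta)}\eta$, and the bracket in (11) tends to $\frac{17}8-\frac{17}{4(4-\beta)}=\frac{17}8\cdot\frac{2-\beta}{4-\beta}$. It is negative exactly when $2<\beta<4$. For $\beta=0$ it is positive, and the new mode would be the larger one on the wrong side of the meeting point.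

**The function $\Psi$.** Let $\chi\in C_c^\infty(\mathbb R;[0,1])$, $\chi=1$ on $[-0.8,0.8]$, $\mathrm{supp}\,\chi\subset[-0.9,0.9]$. Let $z_2=\vartheta_{k_0}$ and let $z_3>z_2$ be the point with $\eta_{k_0}(z_3)=0.1$; then $z_3<R/4$. For $0<z\le z_3$ set
$$
\Psi(t,z)=\sum_{k\ge k_0}\mathrm{Re}\big(\chi(\eta_k(z))\,\Psi_k(t,z)\big), \tag{12}
$$
and define $\varphi$ there by (8).

**Which terms are present.** Call $k\ge k_0$ *active* at $z$ if $|\eta_k(z)|\le0.9$. For instance, at $z=\vartheta_k$ we have $\eta_k=0$ and $\eta_{k\pm1}=\pm1+O(1/k)$, so only $k$ is active; at $b_k$ both $k$ and $k+1$ are. Suppose $j$ is active. Then $\eta_{j+2}=\eta_j+2+O(1/j)>1$. For $j'\ge j+2$ the quantity $\eta_{j'}(z)=16j'(z\,j'^{1/16}-1)$ increases with $j'$, as a product of positive increasing factors. So no $j'\ge j+2$ is active. It follows that if $k$ is active, only $k-1,k,k+1$ can be active. Moreover, an index inactive at a point contributes nothing near that point, since $|\eta_j|>0.9$ is an open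 condition. On a compact subset of $(0,z_3]$ we have $\eta_j>0.9$ for all large $j$, so the sum (12) is locally finite.

**Two zones.** For large $k_0$ every $z\in(0,z_3]$ is of one of these types, for some $k\ge k_0$:

* **A($k$)**: $|\eta_k|\le0.3$;
* **B($k$)**: $-0.75\le\eta_k\le-0.25$.

Indeed, for $z\le z_2$ take $k\ge k_0$ with $\vartheta_{k+1}\le z\le\vartheta_k$. Then $-1-O(1/k)\le\eta_k\le0$. If $\eta_k<-0.75$, then $0\le\eta_{k+1}\le0.25+O(1/k)$, which is A($k+1$); otherwise we are in A($k$) or B($k$). Points of $[z_2,z_3]$ are of type A($k_0$).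

In B($k$) we have $\eta_{k+1}\in[0.2,0.79]$ and $\eta_{k-1}<-0.9$, and the indices $\le k-2$, $\ge k+2$ are inactive because $k$ is active. So near such a point $\Psi=\mathrm{Re}(\Psi_k+\Psi_{k+1})$, without cutoffs. Put $\mathfrak m=\max(|\Psi_k|,|\Psi_{k+1}|)$.

In A($k$) we have $\chi(\eta_k)=1$ nearby, and only $k\pm1$ may also be active. If $k+1$ is active, then $\eta_k\ge-\frac12+0.2$ and Lemma 7(iii) gives $|\Psi_{k+1}|\le e^{-ck^{1/16}}|\Psi_k|$. If $k-1$ is active, then $\eta_{k-1}\le-0.7+O(1/k)\le-\frac12-0.1$ and Lemma 7(iii) for the pair $k-1,k$ gives $|\Psi_{k-1}|\le e^{-ck^{1/16}}|\Psi_k|$. Put $\mathfrak m=|\Psi_k|$.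

In both zones $c\,k^{-1/16}\le z\le C\,k^{-1/16}$, and $\mathfrak m\le Ce^{-ck^2}$ by Lemma 7(iv).

**Lemma 8.** In the zones A($k$), B($k$), for all $a,b,i,q$,
$$
|\partial_t^a\partial_z^b\varphi_i|\le C_{a,b}\,k^{p(a,b)}\,\mathfrak m, \tag{13}
$$
$$
|\partial_t^a\partial_z^b\,\mathcal E\Psi|\le C_{a,b,q}\,k^{-q}\,\mathfrak m. \tag{14}
$$

*Proof.* On $|\eta_k|\le2$ we have $S_k'=\Lambda_k(1+X(\eta_k,\vartheta_k)/k)$ and $\partial_z=16k^{17/16}\partial_{\eta_k}$, and $X$ is smooth on a compact set. So all $z$-derivatives of $S_k'$ and of $\chi(\eta_k)$, and also $\sigma_k$, are bounded by powers of $k$. As (8) consists of differential operators with smooth coefficients, (13) follows, each mode present having size at most $\mathfrak m$. For (14), $\mathcal E$ has real coefficients and $\alpha=z^{136}$ on $0<z\le z_3$. So for a mode without cutoff $\mathcal E\,\mathrm{Re}\,\Psi_k=\mathrm{Re}\,\mathcal E\Psi_k$, and Lemma 6(a) gives the factor $\mathcal F(\eta_k,\vartheta_k)$. Its $z$-derivatives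 are $(16k^{17/16})^b\partial_\eta^b\mathcal F=O(k^{-q})$ for every $q$, because $\vartheta_k=k^{-1/16}$. The other factors are bounded by powers of $k$ times $|\Psi_k|$. This covers B($k$) and the main mode in A($k$). The neighboring modes in A($k$), cut off or not, contribute at most $Ck^pe^{-ck^{1/16}}|\Psi_k|$, which is also $O(k^{-q})\mathfrak m$. $\square$

## 8. Four components against two modes

To divide by $|v|^2$ we need a lower bound. This is not automatic. Put $g_j=K^{m-3}\Delta^L\Psi_j$, which makes sense because $m\ge3$. In zone B($k$) the component $\varphi_{m-2}$ is $\mathrm{Re}(g_k+g_{k+1})$, and $g_k+g_{k+1}$ does vanish somewhere when $k$ is large: by Lemma 7(iii) and Lemma 6(b) the ratio $|g_{k+1}/g_k|$, which does not depend on $t$, is below $1$ at $\eta_k=-0.25$ and above $1$ at $\eta_k=-0.75$, so it equals $1$ at some $z$. There the relative phase turns at speed $\sigma_{k+1}-\sigma_k\to\infty$, so it takes the value $-1$ for some $t\in[0,T]$. At such a point the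 operator $K$, which acts on each mode as $i\sigma_j(1+\text{small})$, has to see the difference between the two modes. We use four components to do this.

**Lemma 9.** If $k_0$ is large, then $|v|\ge c\,k^{-1}\,\mathfrak m$ in the zones A($k$), B($k$), $k\ge k_0$, for all $t$. In particular $v\ne0$ for $0<z\le z_3$.

*Proof.* By Lemma 6(b), $|g_j|=|\Lambda_j|^{2(L+m-3)}|P_0||\Psi_j|\ge\frac12|\Psi_j|$, as $|\Lambda_j|\ge1$ and $P_0=1+O(1/j)$. Put
$$
u_l=\sigma_k^{-l}\varphi_{m-2+l}=\sigma_k^{-l}K^{m-3+l}\Delta^L\Psi,\qquad l=0,1,2,3 .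
$$
These are rescaled components $m-2,\dots,m+1$ of $v$, and $\sigma_k\ge1$, so $|v|\ge|u|$.

**Zone A($k$): two components suffice.** The neighboring modes contribute to $u_l$ at most $Ck^pe^{-ck^{1/16}}|\Psi_k|=o(1)|g_k|$. So by Lemma 6(b) $u_0=\mathrm{Re}\,g_k+o(1)|g_k|$ and $u_1=\mathrm{Re}\big(i(1+O(1/k))g_k\big)+o(1)|g_k|=-\mathrm{Im}\,g_k+o(1)|g_k|$. Hence $|u|\ge\frac12|g_k|\ge\frac14\mathfrak m$.

**Zone B($k$): expand to order $1/k$.** Write $\eta=\eta_k$. Lemma 6(b) for $k$ and $k+1$ gives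
$$
u_l=\mathrm{Re}\sum_{j=k,k+1}\Big(\frac{\sigma_j}{\sigma_k}\Big)^l\,i^l\,\frac{P_l}{P_0}(\eta_j,\vartheta_j)\,g_j .
$$
Here $\sigma_{k+1}/\sigma_k=1+\frac{17}{4k}+O(k^{-2})$, $\eta_{k+1}=\eta+1+O(1/k)$, and $17-\frac{17}4=\frac{51}4$. So
$$
u_l=\mathrm{Re}\Big[i^l\Big(1-\frac{17l\eta}k\Big)g_k+i^l\Big(1-\frac lk\big(17\eta+\tfrac{51}4\big)\Big)g_{k+1}\Big]+O\Big(\frac{\vartheta_k}k\Big)(|g_k|+|g_{k+1}|).
$$

**Zone B($k$): change of unknowns.** Set $p=g_k+g_{k+1}$ and $q=\frac{51}{4k}g_{k+1}$. The bracket equals $i^l\big[(1-\frac{17l\eta}k)p-l\,q\big]$. Moreover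
$$
|g_k|+|g_{k+1}|\le|p|+2|g_{k+1}|\le|p|+Ck|q|, \tag{15}
$$
so the error term is $O(\vartheta_k)(|p|+|q|)=o(1)(|p|+|q|)$, and $\frac{17l\eta}k|p|=o(1)|p|$. Thus, up to $o(1)(|p|+|q|)$,
$$
u_0=\mathrm{Re}\,p,\qquad u_2=-\mathrm{Re}\,p+2\,\mathrm{Re}\,q,\qquad u_1=-\mathrm{Im}\,p+\mathrm{Im}\,q,\qquad u_3=\mathrm{Im}\,p-3\,\mathrm{Im}\,q .
$$
This real linear map splits into a block in $(\mathrm{Re}\,p,\mathrm{Re}\,q)$ and a block in $(\mathrm{Im}\,p,\mathrm{Im}\,q)$, with determinants $1\cdot2-0=2$ and $(-1)(-3)-1\cdot1=2$. It is invertible. So for large $k$, by (15), $|u|\ge c(|p|+|q|)\ge c'k^{-1}(|g_k|+|g_{k+1}|)\ge c''k^{-1}\mathfrak m$. $\square$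

The loss of one power of $k$ is harmless, because (14) gains every power. Fix $k_0$ from now on.

## 9. Filling the ball and crossing its boundary

We complete the proof of Proposition 3: $\varphi$ is so far defined only in the shell $0<z\le z_3$.

**Step 1: extension to the center of $D$.** On $-0.05\le\eta_{k_0}\le0.1$ only the mode $k_0$ is present, with $\chi(\eta_{k_0})=1$: indeed $\eta_{k_0+1}\ge0.95-O(1/k_0)>0.9$, and $\eta_{j'}$ increases with $j'\ge k_0+1$. So there $\varphi_i=\mathrm{Re}(e^{i\sigma t}Y_i(z))$ with $\sigma=\sigma_{k_0}$. By Lemma 6(b), $Y_{m-2}$ is smooth and nonvanishing, so $Y_{m-2}=e^{\Theta(z)}$ with $\Theta$ smooth, and $Y_{m-1}=\gamma(z)Y_{m-2}$ with $\gamma=i\sigma P_1/P_0=i\sigma(1+O(1/k_0))$, so $\mathrm{Im}\,\gamma>0$. Let $\xi(z)\in[0,1]$ be smooth with $\xi=1$ for $z\le z_2$ and $\xi=0$ where $\eta_{k_0}\ge0.05$. For $z\ge z_2$ replace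
$$
Y_{m-2}\to e^{\xi\Theta},\qquad Y_{m-1}\to\tilde\gamma\,e^{\xi\Theta},\quad\tilde\gamma=\xi\gamma+(1-\xi)i,\qquad Y_i\to\xi Y_i\ \ (i\ne m-2,m-1).
$$
Where $\eta_{k_0}\ge0.05$, and up to the center of $D$, this means $Y_{m-2}=1$, $Y_{m-1}=i$, and $Y_i=0$ otherwise; these are constant in $x$, so nothing singular happens at the center. Then $\varphi$ is smooth on $[0,T]\times D$ and unchanged for $z\le z_2$.

**Step 2: $v\ne0$ on $[0,T]\times D$.** For $0<z\le z_2$ this is Lemma 9. Let $z\ge z_2$ and suppose $\varphi_{m-2}=\mathrm{Re}(e^{i\sigma t}Y_{m-2})=0$. Since $Y_{m-2}\ne0$, we have $e^{i\sigma t}Y_{m-2}=is$ with $s\in\mathbb R\setminus\{0\}$. Then $\varphi_{m-1}=\mathrm{Re}(\tilde\gamma\,is)=-s\,\mathrm{Im}\,\tilde\gamma\ne0$, because $\mathrm{Im}\,\tilde\gamma=\xi\,\mathrm{Im}\,\gamma+1-\xi>0$.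

**Step 3: $\varphi$ is smooth across $\partial D$.** Set $\varphi=0$ outside $D$. Near $\partial D$, $z$ is a smooth function of $x$. By (13), $\mathfrak m\le Ce^{-ck^2}$ and $ck^{-1/16}\le z\le Ck^{-1/16}$, every derivative of $\varphi$ is $O(z^q)$ for every $q$ as $z\to0^+$, uniformly in $t$. A function that is smooth for $z>0$ and has all derivatives tending uniformly to $0$ at $z=0$ extends by zero to a $C^\infty$ function. So $\varphi\in C^\infty([0,T]\times\overline\Omega)^n$. It is real and vanishes outside $D$, in particular on $\partial\Omega$.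

**Step 4: $A$ is smooth across $\partial D$.** Define $A$ by (7) in $[0,T]\times D$ and $A=A^0$ outside $D$. Inside, $A$ is smooth by Step 2. For $0<z<z_2$, Lemma 5 says $E_i=0$ for $i<n$ and $E_n=\mathcal E\Psi$. So only the last column changes:
$$A_{j,n}=A^0_{j,n}+\frac{\mathcal E\Psi\,\varphi_j}{|v|^2}.$$
By Lemma 9, $|v|^2\ge ck^{-2}\mathfrak m^2$; by (13) and the Leibniz rule every derivative of $|v|^2$ is $O(k^p\mathfrak m^2)$. A derivative of $|v|^{-2}$ is a sum of terms (product of $q$ derivatives of $|v|^2$) divided by $|v|^{2(q+1)}$, hence it is bounded by $Ck^{p'}\mathfrak m^{-2}$. With (13) and (14), the powers of $\mathfrak m$ cancel and for all $a,b,q$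
$$
\Big|\partial_t^a\partial_z^b\,\frac{\mathcal E\Psi\,\varphi_j}{|v|^2}\Big|\le C_{a,b,q}\,k^{-q}\le C'_{a,b,q}\,z^{16q}.
$$
So the correction and all its derivatives tend to $0$ uniformly as $z\to0^+$, and its extension by zero is $C^\infty$ across $\partial D$. Hence $A\in C_b^\infty(\overline{Q_T})^{(m+1)\times n}$, $A$ is real, and $A=A^0$ outside $[0,T]\times D$.

**Step 5: the adjoint equation.** In $D$, (7) gives $\sum_jA_{j,i}\varphi_j=\sum_jA^0_{j,i}\varphi_j+E_i$, which is (2). Outside $\overline D$ equation (2) is trivial since $\varphi=0$, and on $\partial D$ it follows by continuity. With Step 2, this proves Proposition 3, and by Section 3 also Theorem 2. $\blacksquare$
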